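\title{Extension of scalars for upper motives of generalized Severi--Brauer varieties}

\begin{abstract}
Let $D$ be a central division algebra of degree $p^n$ over a field $F$, and let $M_{m,D}$ be the upper Chow motive, with coefficients in $\mathbb{F}_p$, of the variety of right ideals of reduced dimension $p^m$ in $D$. We prove that $M_{m,D}$ remains indecomposable over every field extension $K/F$ such that $D_K$ is division, as conjectured in a paper of Zhykhovich. For $m<n$ the converse holds as well. We also show that the multiplicities in the motivic decomposition of a flag variety of $D$ depend only on $p$, $n$ and the type of the flags. The tool is a formula that expresses each multiplicity as the rank of a finite matrix over $\mathbb{F}_p$ whose entries are preserved by extension of scalars and by specialization.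
\end{abstract}

\section{Introduction}

Let $F$ be a field, $p$ a prime, and $D$ a central division $F$-algebra of degree $p^n$, $n\ge 1$. For a field extension $K/F$ we write $(\cdot)_K$ for extension of scalars. The \emph{reduced dimension} of a right ideal $I\subset D_K$ is the integer $\dim_K I/p^n$. For $m=0,1,\dots,n$, the generalized Severi--Brauer variety $X(p^m,D)$ is the variety of right ideals of reduced dimension $p^m$. Over an algebraic closure $\bar F$ the algebra $D$ becomes $\operatorname{End}(W)$ with $\dim W=p^n$, its right ideals are the spaces $\operatorname{Hom}(W,U)$ for subspaces $U\subset W$, and $X(p^m,D)$ becomes the Grassmannian of $p^m$-dimensional subspaces of $W$. Thus $X(1,D)$ is the usual Severi--Brauer variety of $D$, and $X(p^n,D)=\operatorname{Spec}F$. The variety $X(p^m,D)$ has a $K$-point exactly when the index of $D_K$ divides $p^m$, so these $n+1$ varieties measure how far the index of $D$ drops over $K$.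

We work in the category $\mathrm{CM}(F,\mathbb{F}_p)$ of graded Chow motives with coefficients in $\mathbb{F}_p$, as in Elman--Karpenko--Merkurjev; the definitions are recalled in Section~\ref{sec:motives}. The motive of $X(p^m,D)$ has a complete decomposition into indecomposable summands, unique up to isomorphism. Exactly one of these summands has a nonzero Chow group in codimension $0$. It is the \emph{upper motive} $M_{m,D}$. The following conjecture is posed in \cite{Zh}.

\begin{quote}
\textbf{Conjecture.} Let $K/F$ be a field extension such that $D_K$ is still division. Then $(M_{m,D})_K$ is still indecomposable.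
\end{quote}

For $m=n$ there is nothing to prove, since $M_{n,D}$ is the motive of a point. By results of Karpenko, the whole motive of $X(p^m,D)$ is indecomposable when $m=0$, and also when $m=1$ and $p=2$. In these cases $(M_{m,D})_K$ is the motive of $X(p^m,D_K)$, and the conjecture follows by applying the same results to $D_K$. In all the remaining cases with $m<n$ the motive of $X(p^m,D)$ is decomposable, by a result of Zhykhovich, so $M_{m,D}$ is a proper summand, defined only implicitly by a projector.

We shall see that $(M_{m,D})_K$ is the sum of $M_{m,D_K}$ and of a motive $M'$ which is a sum of shifts of motives $M_{l,D_K}$ with $l<m$. The question is whether $M'=0$, that is, whether the cycles that appear over $K$ can split off more of the lower pieces than the cycles defined over $F$. Ranks do not decide this: the ranks of $M_{m,D}$ and $M_{m,D_K}$ both have $p$-adic valuation $n-m$, while the rank of $M'$ is divisible by $p^{n-m+1}$, so a nonzero $M'$ is numerically possible. On the other hand, an upper motive is determined by the fields over which its variety acquires a point, hence here by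 the index, and over the function field of $X(p^l,D)$ the algebras $D$ and $D_K$ have the same index $p^l$. This suggests that the answer is yes, and it is.

\begin{theorem}\label{thm:A}
Let $D$ be a central division $F$-algebra of degree $p^n$, let $0\le m\le n$, and let $K/F$ be a field extension such that $D_K$ is division. Then $(M_{m,D})_K$ is indecomposable; that is, $(M_{m,D})_K\cong M_{m,D_K}$.
\end{theorem}

We obtain this from a statement on all flag varieties of $D$. For integers $0<d_1<\dots<d_k\le p^n$ let $X(\underline d;D)$ be the variety of flags $I_1\subset\dots\subset I_k$ of right ideals of reduced dimensions $d_1,\dots,d_k$. These are the projective homogeneous varieties under the group $\mathrm{PGL}_1(D)$, and $X(p^m,D)$ is one of them. By Lemma~\ref{lem:blocks} below,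
\begin{equation}\label{eq:decomp}
M(X(\underline d;D))\cong\bigoplus_{l=0}^{n}\bigoplus_{i\in\mathbb{Z}}M_{l,D}(i)^{\oplus n_{l,i}}
\end{equation}
with uniquely determined multiplicities $n_{l,i}=n_{l,i}(\underline d;D)$.

\begin{theorem}\label{thm:B}
If $D_K$ is division, then $n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D_K)$ for all $l,i,\underline d$. More generally, let $Z$ be a finite product of projective homogeneous varieties under groups $\mathrm{PGL}_1(M_r(D))$, $r\ge 1$. Then every indecomposable summand of $M(Z)$ remains indecomposable over $K$, and non-isomorphic ones remain non-isomorphic.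
\end{theorem}

The hypothesis of the conjecture is also necessary, apart from the trivial case $m=n$.

\begin{theorem}\label{thm:C}
Let $m<n$ and let $K/F$ be any field extension. Then $(M_{m,D})_K$ is indecomposable if and only if $D_K$ is division. More precisely, let $\operatorname{ind}D_K=p^e$ and let $B$ be the division algebra Brauer equivalent to $D_K$. If $e\ge m$, then
\[
(M_{m,D})_K\cong\bigoplus_{k=0}^{p^{n-e}-1}M_{m,B}(p^{m+e}k)\ \oplus\ (\text{shifts of }M_{l',B},\ l'<m).
\]
If $e<m$, then $(M_{m,D})_K$ has the Tate motive $\mathbb{F}_p$ as a proper summand.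
\end{theorem}

\begin{theorem}\label{thm:D}
The numbers $n_{l,i}(\underline d;D)$ depend only on $p,n,\underline d,l,i$, and not on the field $F$ (of any characteristic) or on $D$.
\end{theorem}

\subsection*{The method}
By the uniqueness of decompositions, Theorem~\ref{thm:A} follows from the equality of multiplicities in Theorem~\ref{thm:B}. Put $X=X(\underline d;D)$ and $Y=X(p^l,D)$. The number $n_{l,i}$ is the rank of a bilinear form that pairs correspondences from $Y$ to $X$ with correspondences from $X$ to $Y$ (Section~\ref{sec:form}). The two groups of correspondences may change with the field. We show that, modulo the radicals of the form, both are spanned by members of one finite family of cycles on $Y\times X$, obtained by lifting the Tate summands of the motive of $X$ over $F(Y)$. So $n_{l,i}$ is the rank of a finite matrix (Section~\ref{sec:matrix}); Section~\ref{sec:example} computes such matrices by hand. The reduction rests on the fact that $M_{l,D}$ occurs only once in the motive of $Y$ (Section~\ref{sec:once}). The conditions that define the family, and the entries of the matrix, are preserved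 by extension of scalars when $D_K$ is division (Section~\ref{sec:AB}) and by specialization (Section~\ref{sec:D}).

Throughout, $D$ is a central division $F$-algebra of degree $p^n$, $X_l=X(p^l,D)$ for $0\le l\le n$, and $v_p$ is the $p$-adic valuation.

\section{Motives, multiplicities and upper motives}\label{sec:motives}

All varieties are smooth, projective and geometrically integral. We write $\operatorname{Ch}=\operatorname{CH}/p$, graded by dimension (lower index) or codimension (upper index). It is a ring under the intersection product, and $\deg\colon\operatorname{Ch}(X)\to\mathbb{F}_p$ is the degree of $0$-cycles, extended by zero to cycles of positive dimension.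

\subsection*{The category}
One starts with formal finite direct sums of symbols $M(X)(i)$, $i\in\mathbb{Z}$, with
\[
\operatorname{Hom}(M(X)(i),M(Y)(j))=\operatorname{Ch}_{\dim X+i-j}(X\times Y)
\]
and composition $\beta\circ\alpha=p_{13*}(p_{12}^*\alpha\cdot p_{23}^*\beta)$, where $p_{12},p_{23},p_{13}$ are the projections of the triple product. One then adjoins the images of all idempotents; a summand of $M(X)=M(X)(0)$ is a pair $(X,\pi)$ with $\pi\in\operatorname{Ch}_{\dim X}(X\times X)$ and $\pi\circ\pi=\pi$. The tensor product satisfies $M(X)\otimes M(Y)=M(X\times Y)$. The transpose $\alpha^t\in\operatorname{Ch}(Y\times X)$ of $\alpha\in\operatorname{Ch}(X\times Y)$ is its image under the exchange of factors.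

The \emph{Tate motives} are $\mathbb{F}_p(i)=M(\operatorname{Spec}F)(i)$, and $\operatorname{Hom}(\mathbb{F}_p(i),\mathbb{F}_p(j))$ is $\mathbb{F}_p$ for $i=j$ and $0$ otherwise. For a motive $M$ put $\operatorname{Ch}_i(M)=\operatorname{Hom}(\mathbb{F}_p(i),M)$ and $\operatorname{Ch}^i(M)=\operatorname{Hom}(M,\mathbb{F}_p(i))$; for $M=M(X)$ these are the groups $\operatorname{Ch}_i(X)$ and $\operatorname{Ch}^i(X)$. The composite $\mathbb{F}_p(i)\to M(X)\to\mathbb{F}_p(i)$ of $a\in\operatorname{Ch}_i(X)$ and $b\in\operatorname{Ch}^i(X)$ is $\deg(ab)$. Composition with $\alpha\in\operatorname{Ch}(X\times Y)$ gives the maps $\alpha_*(x)=\operatorname{pr}_{Y*}(\alpha\cdot(x\times[Y]))$ and $\alpha^*(y)=\operatorname{pr}_{X*}(\alpha\cdot([X]\times y))$.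

The endomorphism ring of a finite sum of Tate motives is a product of matrix rings over $\mathbb{F}_p$, whose idempotents are diagonalizable; so a summand of such a sum is again a sum of Tate motives. A flag variety over $\bar F$ is cellular, and its motive is the sum of the $\mathbb{F}_p(i)$, where $i\ge0$ runs through the dimensions of the cells. Hence every summand $M$ of the motive of a twisted flag variety becomes a sum of Tate motives over $\bar F$. Their number is the \emph{rank} $\operatorname{rk}M=\dim_{\mathbb{F}_p}\operatorname{Ch}_*(M_{\bar F})$.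

\subsection*{Multiplicity}
For $\alpha\in\operatorname{Ch}_{\dim Z}(Z\times Z')$ the \emph{multiplicity} $\operatorname{mult}\alpha\in\mathbb{F}_p$ is defined by $\operatorname{pr}_{Z*}\alpha=\operatorname{mult}(\alpha)[Z]$, that is, by $\alpha^*[Z']=\operatorname{mult}(\alpha)[Z]$. Since $(\beta\circ\alpha)^*=\alpha^*\beta^*$, the multiplicity is multiplicative, and $\operatorname{mult}\colon\operatorname{End}M(Z)\to\mathbb{F}_p$ is a unital ring homomorphism. For a projector $\pi$ we have $\operatorname{Ch}^0(Z,\pi)=\pi^*\operatorname{Ch}^0(Z)$, which is nonzero if and only if $\operatorname{mult}\pi=1$.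

Multiplicities are computed on the generic fiber. Let $L=F(Y)$. A cycle $\gamma\in\operatorname{Ch}(Y\times X)$ has a restriction $\gamma|_\eta\in\operatorname{Ch}(X_L)$ to the generic fiber of $\operatorname{pr}_Y$; this must not be confused with the extension of scalars $\gamma_L\in\operatorname{Ch}((Y\times X)_L)$.

\begin{lemma}\label{lem:generic}
Let $X,Y$ be varieties, $L=F(Y)$ and $i\in\mathbb{Z}$.
\begin{itemize}
\item[(a)] The map $\gamma\mapsto\gamma|_\eta$ is a ring homomorphism that maps $\operatorname{Ch}_{\dim Y+i}(Y\times X)$ onto $\operatorname{Ch}_i(X_L)$, and $\operatorname{pr}_{Y*}\gamma=\deg(\gamma|_\eta)[Y]$ for $\gamma\in\operatorname{Ch}_{\dim Y}(Y\times X)$.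
\item[(b)] For $\alpha\in\operatorname{Ch}_{\dim Y+i}(Y\times X)$ and $z\in\operatorname{Ch}_{\dim X-i}(Y\times X)$,
\begin{equation}\label{eq:formula}
\operatorname{mult}(z^t\circ\alpha)=\deg\bigl(\alpha|_\eta\cdot(\operatorname{pr}_{X*}z)_L\bigr).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) The restriction is the limit of the ring homomorphisms $\operatorname{Ch}(Y\times X)\to\operatorname{Ch}(U\times X)$ over the nonempty open $U\subset Y$. A subvariety of $X_L$ is the restriction of its closure in $Y\times X$, which gives surjectivity. If $\gamma=[V]$ with $V$ integral of dimension $\dim Y$, both sides of the formula equal $[F(V):L]\,[Y]$ if $V$ dominates $Y$, and $0$ otherwise.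

(b) Put $b=\operatorname{pr}_{X*}z\in\operatorname{Ch}^i(X)$. The push-forward of $z^t\circ\alpha$ to the first factor is the push-forward of $p_{12}^*\alpha\cdot p_{23}^*z^t$ from $Y\times X\times Y$ to the first factor. We push first along $p_{12}$. By the projection formula the result is $\alpha\cdot p_{12*}([Y]\times z^t)=\alpha\cdot([Y]\times b)$. Now apply (a), using $([Y]\times b)|_\eta=b_L$.
\end{proof}

\subsection*{Flag varieties of an algebra}
For a central simple algebra $A$ the variety $X(\underline d;A)$ is defined as in the introduction, with reduced dimension $\dim I/\deg A$. The definition makes sense for any weakly increasing sequence $\underline d$ with entries from $0$ to $\deg A$; repeated entries and the entries $0$ and $\deg A$ can be deleted without changing the variety. A product $G$ of groups $\mathrm{PGL}_1(A)$ is semisimple of inner type (the Galois action on its Dynkin diagram is trivial), and the projective $G$-homogeneous varieties are the products of flag varieties of the factors. We use four facts.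

\begin{itemize}
\item[(F1)] (\cite{CGM}, \cite{CM}) Let $Z$ be projective homogeneous under a semisimple group of inner type. The kernel of $\operatorname{End}M(Z)\to\operatorname{End}M(Z_{\bar F})$ consists of nilpotent elements. The Krull--Schmidt property holds for $M(Z)$ and its summands: each is a finite sum of indecomposable motives, unique up to isomorphism and order.
\end{itemize}
In particular, isomorphic summands of $M(Z)$ have isomorphic complements, and ``the number of shifts of $P$ in $M$'', counted in a complete decomposition of $M$, is well defined for $P$ indecomposable. A complete decomposition of $M(Z)$ writes the identity as a sum of orthogonal projectors. Their multiplicities are orthogonal idempotents of $\mathbb{F}_p$ with sum $1$, so exactly one of them is $1$. The corresponding summand is the \emph{upper motive} $U(Z)$; thus $M_{l,D}=U(X_l)$. If $U(Z)=(Z,\pi)$ and $L/F$ is a field extension, then $\operatorname{mult}\pi_L=1$, so one member of a complete decomposition of $U(Z)_L$ has $\operatorname{Ch}^0\neq0$. Hence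
\begin{equation}\label{eq:upper}
U(Z_L)\ \text{is a direct summand of}\ U(Z)_L.
\end{equation}
\begin{itemize}
\item[(F2)] (\cite{KarUpper}) Let $G$ be semisimple of inner type and $Z$ projective $G$-homogeneous. Every indecomposable summand of $M(Z)$ is a shift of $U(Z')$ for some projective $G$-homogeneous $Z'$. Moreover, $U(Z)\cong U(Z')$ if and only if there are morphisms $M(Z)\to M(Z')$ and $M(Z')\to M(Z)$ of multiplicity $1$. By Lemma~\ref{lem:generic}(a), this holds if and only if $Z'_{F(Z)}$ and $Z_{F(Z')}$ have $0$-cycles of degree prime to $p$.
\item[(F3)] (Blanchet; Schofield--Van den Bergh) If $D$ is division of degree $p^n$ and $0\le l\le n$, then $\operatorname{ind}D_{F(X(p^l,D))}=p^l$.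
\item[(F4)] (Bia{\l}ynicki-Birula decomposition; \cite{KarCell}, \cite{Bro}) Let $C$ be division and let $\mathbb{G}_m$ act on $X(\underline d;M_r(C))$ through the diagonal torus of $\mathrm{GL}_r$ with distinct weights $w_1,\dots,w_r$. The fixed locus is the disjoint union of the products $\prod_{h=1}^rX(\underline d^{(h)};C)$ over all $r$-tuples of weakly increasing sequences with entries from $0$ to $\deg C$ and $\sum_h\underline d^{(h)}=\underline d$. The motive of $X(\underline d;M_r(C))$ is the sum of the motives of these components, each shifted by the dimension of the positive-weight part of the tangent space at a fixed point.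
\end{itemize}
To see the fixed locus in (F4), pass to an algebraic closure, where $C=\operatorname{End}(W)$ and $M_r(C)=\operatorname{End}(W_1\oplus\dots\oplus W_r)$. Here $W_h$ is a copy of $W$ on which $\mathbb{G}_m$ acts with weight $w_h$, and a subspace is fixed exactly when it is the sum of its intersections with the $W_h$.

\section{The building blocks $M_{l,C}$}\label{sec:blocks}

The only way in which we tell the motives $M_{l,C}$ apart is by the fields over which they acquire a Tate summand. Call a variety \emph{anisotropic} if all its closed points have degree divisible by $p$, that is, if it has no $0$-cycle of degree prime to $p$. A product $Z\times Z'$ with $Z$ anisotropic is anisotropic, because the residue field of a closed point contains the residue field of its image in $Z$.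

\begin{lemma}\label{lem:tate}
Let $M$ be a summand of a finite sum of shifts of motives of anisotropic varieties. Then every composite $\mathbb{F}_p(i)\to M\to\mathbb{F}_p(i)$ is zero. In particular, $M$ has no Tate summand.
\end{lemma}

\begin{proof}
Such a composite is a sum of composites $\mathbb{F}_p(i)\to M(Z)(j)\to\mathbb{F}_p(i)$ with $Z$ anisotropic. Each of them is $\deg(ab)$ for some $a\in\operatorname{Ch}_{i-j}(Z)$ and $b\in\operatorname{Ch}^{i-j}(Z)$, the degree modulo $p$ of a $0$-cycle on $Z$, hence $0$.
\end{proof}

\begin{lemma}\label{lem:points}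
Let $A$ be central simple over a field $L$ with $\operatorname{ind}A=p^e$, let $l=\min(e,v_p(d_1),\dots,v_p(d_k))$, and let $L'/L$ be a field extension. The following are equivalent: $X(\underline d;A)$ has an $L'$-point; $X(\underline d;A)_{L'}$ is not anisotropic; $v_p(\operatorname{ind}A_{L'})\le l$.
\end{lemma}

\begin{proof}
The reduced dimensions of the right ideals of $A_{L'}$ are the multiples of $\operatorname{ind}A_{L'}$ up to $\deg A$, and every increasing sequence of such multiples comes from a flag. So there is an $L'$-point if and only if $\operatorname{ind}A_{L'}$ divides all $d_j$. Since $\operatorname{ind}A_{L'}$ divides $p^e$, this means $v_p(\operatorname{ind}A_{L'})\le l$. If there is a closed point of degree prime to $p$ with residue field $L''$, the condition holds over $L''$. From $\operatorname{ind}A_{L''}\mid\operatorname{ind}A_{L'}\mid[L'':L']\operatorname{ind}A_{L''}$ we get $\operatorname{ind}A_{L'}=\operatorname{ind}A_{L''}$, so it holds over $L'$.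
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $C$ be a central division $L$-algebra of degree $p^e$ and $A=M_r(C)$.
\begin{itemize}
\item[(a)] Let $Z$ be a finite product of projective homogeneous varieties under $\mathrm{PGL}_1$ of matrix algebras over $C$. Every indecomposable summand of $M(Z)$ is a shift of some $M_{l,C}$, $0\le l\le e$; here $M_{e,C}=\mathbb{F}_p$. Moreover, $U(X(p^l,A))\cong M_{\min(l,e),C}$.
\item[(b)] Let $L'/L$ be a field extension and $\operatorname{ind}C_{L'}=p^s$. If $l<s$, then $(M_{l,C})_{L'}$ has no Tate summand. If $s\le l\le e$, then $\mathbb{F}_p$ is a summand of $(M_{l,C})_{L'}$.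
\item[(c)] If $l<l'\le e$, no shift of $M_{l',C}$ is a summand of $M(X(p^l,A))$.
\item[(d)] $M_{l,C}(i)\cong M_{l',C}(i')$ only if $(l,i)=(l',i')$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (F2) the summands are shifts of $U(Z')$, where $Z'$ is a product of flag varieties of matrix algebras over $C$. Let $l\le e$ be the minimum of the numbers attached to the factors of $Z'$ in Lemma~\ref{lem:points}. For every $L'/L$, the variety $Z'$ has an $L'$-point if and only if $v_p(\operatorname{ind}C_{L'})\le l$, and the same holds for $X(p^l,C)$. So each of the two varieties has a point over the function field of the other, and $U(Z')\cong M_{l,C}$ by (F2). For $Z'=X(p^l,A)$ the number in question is $\min(l,e)$.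

(b) If $l<s$, then $X(p^l,C)_{L'}$ is anisotropic by Lemma~\ref{lem:points}, and Lemma~\ref{lem:tate} applies. If $s\le l$, then $X(p^l,C)$ has an $L'$-point, so its upper motive over $L'$ is that of a point by (F2); apply \eqref{eq:upper}.

(c) Over $L'=L(X(p^{l'},C))$ the index of $C$ is $p^{l'}$ by (F3). There $M_{l',C}$ acquires a Tate summand by (b), while $X(p^l,A)_{L'}$ is anisotropic because $l<l'$, so its motive has none.

(d) An isomorphism makes a shift of $M_{l',C}$ a summand of $M(X(p^l,C))$ and a shift of $M_{l,C}$ a summand of $M(X(p^{l'},C))$, so $l=l'$ by (c). Over $\bar L$ the motive $M_{l,C}$ is a sum of $\mathbb{F}_p(j)$ with $j\ge0$, and $j=0$ occurs because $\operatorname{Ch}^0\ne0$. Comparing the lowest shifts gives $i=i'$.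
\end{proof}

Parts (a) and (d) with $C=D$ give the decomposition \eqref{eq:decomp} and the uniqueness of the multiplicities; we also write $n_{l,i}(X)$ for $X=X(\underline d;D)$. Parts (a) and (c) show that $M(X(p^l,A))$ is a sum of shifts of $M_{l',C}$ with $l'\le\min(l,e)$.

\section{Multiplicities as ranks of bilinear forms}\label{sec:form}

A copy of $M_{l,D}(i)$ in $M(X)$ is a pair of morphisms from and to $M_{l,D}(i)$ with invertible composite. The motive $M_{l,D}$ is not explicit, but invertibility in its endomorphism ring is detected by the multiplicity, which is defined on the whole ring $\operatorname{End}M(X_l)$. This is the place where the finiteness of the coefficient field is used.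

\begin{lemma}\label{lem:local}
Every element of $\operatorname{End}(M_{l,D})$ is nilpotent or invertible.
\end{lemma}

\begin{proof}
Let $h\in\operatorname{End}(M_{l,D})$. The ring $\operatorname{End}((M_{l,D})_{\bar F})$ is finite, so some power $g=h^k$, $k\ge1$, has idempotent image in it, and $g^2-g$ is nilpotent by (F1). In the commutative ring $\mathbb{F}_p[h]$ of characteristic $p$ we get $0=(g^2-g)^{p^s}=g^{2p^s}-g^{p^s}$ for large $s$. Thus $h^{kp^s}$ is idempotent, hence equal to $0$ or $1$ because $M_{l,D}$ is indecomposable.
\end{proof}

Fix $X=X(\underline d;D)$, $Y=X_l$ and $i\in\mathbb{Z}$, and consider the bilinear form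
\[
\mathcal{B}\colon\operatorname{Hom}(M(Y)(i),M(X))\times\operatorname{Hom}(M(X),M(Y)(i))\to\mathbb{F}_p,\qquad\mathcal{B}(\alpha,\beta)=\operatorname{mult}(\beta\circ\alpha).
\]
For a bilinear form on $V\times V'$, the left radical is the set of $v\in V$ orthogonal to all of $V'$, the right radical is defined symmetrically, and the rank is the dimension of $V$ modulo the left radical. If finitely many $v_\mu$ span $V$ modulo the left radical and finitely many $v'_\lambda$ span $V'$ modulo the right radical, the rank is that of the matrix of values on the pairs $(v_\mu,v'_\lambda)$.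

\begin{proposition}\label{prop:rank}
The rank of $\mathcal{B}$ is $n_{l,i}(X)$.
\end{proposition}

\begin{proof}
Let $\iota_t,\rho_t$ be the inclusions and projections of a complete decomposition $M(X)=\bigoplus_tM_{l_t,D}(j_t)$, and let $\iota,\rho$ be those of $M_{l,D}(i)$ in $M(Y)(i)$. Then $\operatorname{mult}(\iota\rho)=1$ and $\rho\iota=1$, so $m(h)=\operatorname{mult}(\iota h\rho)$ is a unital ring homomorphism $\operatorname{End}(M_{l,D})\to\mathbb{F}_p$. Inserting $1=\sum_t\iota_t\rho_t$ we get
\[
\mathcal{B}(\alpha,\beta)=\operatorname{mult}(\iota\rho\,\beta\alpha\,\iota\rho)=\sum_tm(g_tf_t),\qquad f_t=\rho_t\alpha\iota,\quad g_t=\rho\beta\iota_t,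
\]
where $f_t\colon M_{l,D}(i)\to M_{l_t,D}(j_t)$ and $g_t$ goes in the opposite direction. If $m(g_tf_t)\neq0$, then $g_tf_t$ is not nilpotent, hence invertible by Lemma~\ref{lem:local}. Then $M_{l,D}(i)$ is a summand of the indecomposable motive $M_{l_t,D}(j_t)$, the two are isomorphic, and $(l_t,j_t)=(l,i)$ by Lemma~\ref{lem:blocks}(d). So only the $\nu=n_{l,i}(X)$ indices $t$ with $(l_t,j_t)=(l,i)$ contribute, and for them $f_t,g_t$ are endomorphisms and $m(g_tf_t)=m(g_t)m(f_t)$. Thus $\mathcal{B}$ is the pull-back of the standard form on $\mathbb{F}_p^{\nu}\times\mathbb{F}_p^{\nu}$ under the linear maps $\alpha\mapsto(m(f_t))_t$ and $\beta\mapsto(m(g_t))_t$. Both maps are onto: a vector $(c_t)_t$ is the image of $\alpha=\sum_tc_t\iota_t\rho$ and of $\beta=\sum_tc_t\iota\rho_t$. Hence the rank is $\nu$.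
\end{proof}

The left argument of $\mathcal{B}$ is a cycle $\alpha\in\operatorname{Ch}_{\dim Y+i}(Y\times X)$, the right argument is $z^t$ with $z\in\operatorname{Ch}_{\dim X-i}(Y\times X)$, and $\mathcal{B}(\alpha,z^t)$ is given by \eqref{eq:formula}. It remains to replace these two Chow groups by finitely many cycles that can be followed from $F$ to $K$.

\section{An example: Grassmannians of planes}\label{sec:example}

Let $N=\deg D=p^n\ge3$, $Y=X(1,D)$ (so $l=0$), $X=X(2,D)$ and $L=F(Y)$. Then $D_L$ is split and $X_L$ is the Grassmannian of planes in an $N$-dimensional space; $\dim Y=N-1$ and $\dim X=2(N-2)$. We compute the numbers $n_{0,i}(X)$. We use one fact proved later: $M(Y)=M_{0,D}$ is indecomposable (Proposition~\ref{prop:once} and Lemma~\ref{lem:blocks}(c)).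

\subsection*{The cycles}
Let $\mathcal{I}_Y$ and $\mathcal{I}_X$ be the tautological sheaves of right ideals, pulled back to $Y\times X$, and let $\mathcal{E}=\operatorname{Hom}_D(\mathcal{I}_Y,\mathcal{I}_X)$. Over $\bar F$ we have $\mathcal{I}_Y=\operatorname{Hom}(W,\mathcal{L})$ and $\mathcal{I}_X=\operatorname{Hom}(W,\mathcal{S})$, where $\mathcal{L}$ and $\mathcal{S}$ are the tautological bundles of ranks $1$ and $2$, and $\mathcal{E}=\operatorname{Hom}(\mathcal{L},\mathcal{S})$ by Morita equivalence. So $\mathcal{E}$ is a vector bundle of rank $2$ \emph{defined over $F$}, and over $\bar F$ the Chern roots of $\mathcal{E}^\vee$ are $y_j=x_j-\xi$, where $x_1,x_2$ are the Chern roots of $\mathcal{S}^\vee$ and $\xi$ is the hyperplane class of $Y_{\bar F}=\mathbb{P}^{N-1}$.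

For a partition $\lambda=(\lambda_1\ge\lambda_2\ge0)$ with $\lambda_1\le N-2$ let $|\lambda|=\lambda_1+\lambda_2$, $\lambda^c=(N-2-\lambda_2,N-2-\lambda_1)$, and let
\[
s_\lambda(y_1,y_2)=(y_1y_2)^{\lambda_2}(y_1^k+y_1^{k-1}y_2+\dots+y_2^k),\qquad k=\lambda_1-\lambda_2,
\]
be the Schur polynomial. The Schubert classes $s_\lambda(x_1,x_2)$ form a basis of the Chow group of the Grassmannian, and $\deg(s_{\lambda^c}s_\mu)=\delta_{\lambda\mu}$ for $|\lambda|=|\mu|$. Let $\alpha_\lambda\in\operatorname{Ch}_{\dim Y+|\lambda|}(Y\times X)$ be the value of $s_{\lambda^c}$ on the Chern roots of $\mathcal{E}^\vee$. Its restriction $\alpha_\lambda|_\eta$ is the Schubert class $s_{\lambda^c}(x_1,x_2)$, of dimension $|\lambda|$.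

\subsection*{Reduction to a finite matrix}
By \eqref{eq:formula}, $\mathcal{B}(\alpha,z^t)$ depends on $\alpha$ only through $\alpha|_\eta\in\operatorname{Ch}_i(X_L)$. So the left side is spanned, modulo the radical, by the $\alpha_\mu$ with $|\mu|=i$. On the right side, $q=\operatorname{pr}_Y\colon Y\times X\to Y$ is the Grassmann bundle of planes in the rank $N$ bundle $\operatorname{Hom}_D(\mathcal{I}_Y,D\otimes\mathcal{O}_Y)$, with tautological subbundle $\mathcal{E}$. Hence every $z$ is a sum of terms $q^*(x)\cdot\alpha_\lambda$ with $x\in\operatorname{Ch}^j(Y)$. The coefficients $x$ are the part that we do not control. But a term with $j>0$ that pairs nontrivially with some $\alpha_\mu$ produces a copy of $M_{0,D}(j)$ in $M(Y)$ (Step~4 of the proof of Proposition~\ref{prop:matrix}), and there is none. For $j=0$ the class $x$ is a scalar and $|\lambda|=\dim X-\dim Y-i=N-3-i$. Therefore $n_{0,i}(X)$ is the rank modulo $p$ of the matrix $(\mathcal{B}(\alpha_\mu,\alpha_\lambda^t))$ with $|\mu|=i$ and $|\lambda|=N-3-i$. The degree in \eqref{eq:formula} may be computed over $\bar F(Y)$. There $\operatorname{pr}_{X*}$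 extracts the coefficient of $\xi^{N-1}$, and pairing with $s_{\mu^c}$ extracts the coefficient of $s_\mu$:
\[
\mathcal{B}(\alpha_\mu,\alpha_\lambda^t)=\text{coefficient of }\xi^{N-1}s_\mu(x_1,x_2)\text{ in }s_{\lambda^c}(x_1-\xi,x_2-\xi).
\]

\subsection*{The computation}
Put $e_1=x_1+x_2=s_{(1,0)}$ and $e_2=x_1x_2=s_{(1,1)}$, so that $e_1^2=s_{(2,0)}+s_{(1,1)}$, $y_1+y_2=e_1-2\xi$ and $y_1y_2=e_2-e_1\xi+\xi^2$. For $i=0$, setting $x_1=x_2=0$ shows that the entry is $(-1)^{N-1}(\lambda_1-\lambda_2+1)$.

\emph{$N=3$.} Only $i=0$ occurs, with $\lambda=(0,0)$ and entry $1$. Since $X$ is anisotropic, $M_{1,D}=\mathbb{F}_3$ does not occur in $M(X)$, and $M(X)\cong M(Y)$.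

\emph{$N=4$.} For $i=0$, $\lambda=(1,0)$, the entry is $-2$. For $i=1$, $\lambda^c=(2,2)$, the coefficient of $\xi^3$ in $(e_2-e_1\xi+\xi^2)^2$ is $-2e_1$, and the entry is $-2$. Both vanish modulo $2$, so no shift of $M_{0,D}$ occurs. Here $X=X_1$, and Proposition~\ref{prop:once} gives $M(X)=M_{1,D}$, in agreement with the result of Karpenko quoted in the introduction.

\emph{$N=5$.} For $i=0$ the entries for $\lambda=(2,0),(1,1)$ are $3,1$, of rank $1$. For $i=1$, $\lambda^c=(3,2)$, the coefficient of $\xi^4$ in $(e_2-e_1\xi+\xi^2)^2(e_1-2\xi)$ is $e_1+4e_1=5e_1$, and the entry $5$ vanishes modulo $5$. For $i=2$, $\lambda^c=(3,3)$, the coefficient of $\xi^4$ in $(e_2-e_1\xi+\xi^2)^3$ is $3e_2+3e_1^2=3s_{(2,0)}+6s_{(1,1)}$, and the entries $3,6$ have rank $1$. Again $X$ is anisotropic, so $M(X)\cong M(Y)\oplus M(Y)(2)$. As a check, $(1+t^2)(1+t+\dots+t^4)=1+t+2t^2+2t^3+2t^4+t^5+t^6$ counts the partitions $\lambda$ with $\lambda_1\le3$ by size.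

\subsection*{What the example shows}
The entries come from polynomial identities, so they are the same for every division algebra of degree $N$ over every field; in particular they are the same for $D$ and $D_K$. For $l>0$ two things change. First, $M(Y)$ may be decomposable; what is needed, and true, is that $M_{l,D}$ occurs in it only once. Second, $D_L$ has index $p^l$, so $M(X_L)$ is a sum $T\oplus Q$ of Tate motives and of a part $Q$ without Tate summands, which can be nonzero: for $X=X(1,D)$ we have $T=0$. The family of cycles that replaces the $\alpha_\lambda$ describes only $T$, and one must show that the cycles coming from $Q$ lie in the radicals. The next two sections treat these points in turn.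

\section{The upper motive occurs once in $M(X_l)$}\label{sec:once}

The smallest case is a quaternion algebra with $l=0$. The conic $X_0$ has rank $2$, and every summand of its motive has even rank by the next lemma, so the motive is indecomposable. In general we lower the index by one step, count the copies of the corresponding upper motive by counting Tate motives, and use the divisibility of ranks to show that all copies lie in a single $M_{l,D}$.

The trace of a projector modulo $p$ gives its rank only modulo $p$. To obtain divisibility by a higher power of $p$ we lift the projector to an integral correspondence. The lift need not be idempotent, but the traces of its $p^s$-th powers converge $p$-adically to the rank.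

\begin{lemma}\label{lem:div}
For every summand $M=(X_l,\pi)$ of $M(X_l)$, the rank $\operatorname{rk}M$ is divisible by $p^{n-l}$.
\end{lemma}

\begin{proof}
Let $\Pi\in\operatorname{CH}_{\dim X_l}(X_l\times X_l)$ be a lift of $\pi$, let $\bar X=(X_l)_{\bar F}$, and let $P=\Pi_*$ be the induced endomorphism of the finitely generated free group $\operatorname{CH}(\bar X)$. Fix $k\ge1$. Since $\bar X$ is cellular, $\operatorname{CH}(\bar X\times\bar X)=\operatorname{CH}(\bar X)\otimes\operatorname{CH}(\bar X)$, and we can write $(\Pi^{\circ k})_{\bar F}=\sum_au_a\times v_a$. Then $P^k(x)=\sum_a\deg(xu_a)v_a$, so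
\[
\operatorname{tr}(P^k)=\sum_a\deg(v_au_a)=\deg\Delta^*(\Pi^{\circ k}),
\]
where $\Delta$ is the diagonal and the degrees are integers. The right side is the degree of a $0$-cycle on $X_l$ defined over $F$. If $\kappa$ is the residue field of a closed point of $X_l$, then $\operatorname{ind}D_\kappa\mid p^l$ and $p^n=\operatorname{ind}D\mid[\kappa:F]\operatorname{ind}D_\kappa$, so $p^{n-l}\mid[\kappa:F]$. Hence $p^{n-l}\mid\operatorname{tr}(P^k)$ for all $k\ge1$.

Modulo $p$, the map $P$ is the idempotent $\pi_*$, whose image $\operatorname{Ch}_*(M_{\bar F})$ has dimension $\rho=\operatorname{rk}M$. So the characteristic polynomial of $P$ is congruent to $t^a(t-1)^\rho$ for some $a$. Its roots lie in the ring of integers of a finite extension of $\mathbb{Q}_p$, with maximal ideal $\mathfrak{m}$; exactly $\rho$ of them lie in $1+\mathfrak{m}$ and the others in $\mathfrak{m}$. By the binomial formula the $p$-th power maps $1+\mathfrak{m}^b$ into $1+\mathfrak{m}^{b+1}$ for $b\ge1$. Hence the $p^s$-th powers of the roots tend to $1$ and to $0$ respectively, and $\operatorname{tr}(P^{p^s})\to\rho$ $p$-adically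 as $s\to\infty$. Therefore $p^{n-l}\mid\rho$.
\end{proof}

\begin{lemma}[Tate count]\label{lem:count}
Let $C$ be a central division algebra of degree $p^l$ over a field $L$.
\begin{itemize}
\item[(a)] The number of Tate summands of $M(X(\underline d;M_r(C)))$ is the number of chains $S_1\subset\dots\subset S_k$ of subsets of $\{1,\dots,r\}$ with $p^l|S_j|=d_j$ for all $j$. It depends only on $\underline d$, $r$ and $p^l$.
\item[(b)] The Tate summands of $M(X(p^l,M_r(C)))$ are $\mathbb{F}_p(p^{2l}k)$, $k=0,\dots,r-1$, once each.
\end{itemize}
\end{lemma}

\begin{proof}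
(a) Consider a component of the fixed locus in (F4). If some entry satisfies $0<d_j^{(h)}<p^l$, then $p^l\nmid d_j^{(h)}$, so $X(\underline d^{(h)};C)$ is anisotropic by Lemma~\ref{lem:points}; then the component is anisotropic and contributes no Tate summand. Otherwise all entries are $0$ or $p^l$, the component is a rational point, and it contributes one Tate summand. Such tuples correspond to chains by $S_j=\{h:d_j^{(h)}=p^l\}$.

(b) The chains are the $r$ singletons $\{h\}$. Over $\bar L$ the corresponding fixed point is the subspace $W_h$ of $W_1\oplus\dots\oplus W_r$. The tangent space there is $\bigoplus_{h'\neq h}\operatorname{Hom}(W_h,W_{h'})$, with summands of dimension $p^{2l}$ and weight $w_{h'}-w_h$. The shift is $p^{2l}$ times the number of $h'$ with $w_{h'}>w_h$, and this number takes each value $0,\dots,r-1$ once.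
\end{proof}

\begin{proposition}\label{prop:once}
For $0\le l\le n$ we have $v_p(\operatorname{rk}M_{l,D})=n-l$ and $n_{l,j}(X_l)=\delta_{j,0}$. Thus $M(X_l)$ is the sum of $M_{l,D}$ and of shifts of $M_{l',D}$ with $l'<l$.
\end{proposition}

\begin{proof}
The last sentence follows from the first by Lemma~\ref{lem:blocks}(a),(c). We argue by induction on $n-l$, for all fields and all division algebras at once. For $l=n$ the variety is a point. Let $l<n$ and $E=F(X_{n-1})$. By (F3), $D_E\cong M_p(B)$ with $B$ division of degree $p^{n-1}$, and the induction hypothesis applies to the pair $(B,l)$. By Lemma~\ref{lem:blocks}, $M(X_l)_E$ is a sum of shifts of $M_{l',B}$ with $l'\le l$. Let $c$ be the number of shifts of $M_{l,B}$ among them.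

\emph{We have $c=p$.} Let $E'=E(X(p^l,B))$. By (F3) the index over $E'$ is $p^l$, so $D_{E'}\cong M_{p^{n-l}}(C)$ and $B_{E'}\cong M_{p^{n-1-l}}(C)$ with $C$ division of degree $p^l$. By Lemma~\ref{lem:count}(b), $M(X_l)_{E'}$ has $p^{n-l}$ Tate summands and $M(X(p^l,B))_{E'}$ has $p^{n-1-l}$. The motives $M_{l',B}$ with $l'<l$ have none over $E'$, by Lemma~\ref{lem:blocks}(b). By induction $M(X(p^l,B))$ is the sum of $M_{l,B}$ and of such motives, so $(M_{l,B})_{E'}$ has $p^{n-1-l}$ Tate summands. Counting in $M(X_l)_{E'}$ gives $c\,p^{n-1-l}=p^{n-l}$.

\emph{All $p$ copies lie in $(M_{l,D})_E$.} Let $c_1$ be the number of shifts of $M_{l,B}$ in $(M_{l,D})_E$. Then $c_1\le c=p$, and $c_1\ge1$ because $U((X_l)_E)\cong M_{l,B}$ is a summand by \eqref{eq:upper} and Lemma~\ref{lem:blocks}(a). We have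
\[
\operatorname{rk}M_{l,D}=c_1\operatorname{rk}M_{l,B}+(\text{a sum of ranks of }M_{l',B},\ l'<l).
\]
By Lemma~\ref{lem:div}, the left side is divisible by $p^{n-l}$, and $\operatorname{rk}M_{l',B}$ is divisible by $p^{n-1-l'}$, hence by $p^{n-l}$. So $p^{n-l}$ divides $c_1\operatorname{rk}M_{l,B}$, while $v_p(\operatorname{rk}M_{l,B})=n-1-l$ by induction. Thus $p\mid c_1$ and $c_1=p$. Each shift of $M_{l,D}$ in $M(X_l)$ accounts for $p$ of the $c=p$ copies, so there is only one, and it is $M_{l,D}$ itself, with shift $0$.

\emph{The rank.} We have $\binom{p^n}{p^l}=\operatorname{rk}M(X_l)=\operatorname{rk}M_{l,D}+(\text{a sum of ranks of }M_{l',D},\ l'<l)$, and the bracket is divisible by $p^{n-l+1}$ by Lemma~\ref{lem:div}. Finally $\binom{p^n}{p^l}=p^{n-l}\binom{p^n-1}{p^l-1}$, and the last factor is $\equiv\pm1\pmod p$ because $(1+t)^{p^n-1}\equiv(1+t^{p^n})/(1+t)$. Hence $v_p(\operatorname{rk}M_{l,D})=n-l$.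
\end{proof}

The proposition needs $D$ to be division: in $M(X(p^l,M_r(C)))$ with $\deg C=p^l$ the upper motive $\mathbb{F}_p$ occurs with $r$ different shifts, by Lemma~\ref{lem:count}(b).

\section{Adapted families and the matrix formula}\label{sec:matrix}

Let $X=X(\underline d;D)$, $Y=X_l$, $L=F(Y)$, $Z=Y\times X$ and $q=\operatorname{pr}_Y\colon Z\to Y$. By (F3), $D_L\cong M_{p^{n-l}}(C)$ with $C$ division of degree $p^l$. Let $\tau$ be the number of Tate summands of $M(X_L)$. By Lemma~\ref{lem:count}(a),
\begin{equation}\label{eq:tau}
\tau\ \text{depends only on}\ p,\ n,\ l,\ \underline d.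
\end{equation}

\begin{definition}
An \emph{adapted family} is a family of integers $s_\lambda$ and cycles $\alpha_\lambda\in\operatorname{Ch}_{\dim Y+s_\lambda}(Z)$, $\alpha^*_\lambda\in\operatorname{Ch}^{s_\lambda}(Z)$, indexed by a set $\Lambda$ with $\tau$ elements, such that $q_*(\alpha_\lambda\alpha^*_\mu)=\delta_{\lambda\mu}[Y]$ whenever $s_\lambda=s_\mu$.
\end{definition}

Adapted families exist. In a complete decomposition of $M(X_L)$, the inclusions and projections of the Tate summands $\mathbb{F}_p(s_\lambda)$ are classes $a_\lambda\in\operatorname{Ch}_{s_\lambda}(X_L)$ and $a^*_\lambda\in\operatorname{Ch}^{s_\lambda}(X_L)$ with $\deg(a_\lambda a^*_\mu)=\delta_{\lambda\mu}$ for $s_\lambda=s_\mu$, and any lifts to $Z$ are adapted by Lemma~\ref{lem:generic}(a). In Section~\ref{sec:example} one takes for $\alpha^*_\lambda$ the value of $s_\lambda$ on the Chern roots of $\mathcal{E}^\vee$.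

\begin{proposition}\label{prop:matrix}
For any adapted family and any $i$, the multiplicity $n_{l,i}(X)$ is the rank of the matrix
\[
\bigl(\operatorname{mult}(\alpha_\lambda^t\circ\alpha_\mu)\bigr),\qquad s_\mu=i,\quad s_\lambda=\dim X-\dim Y-i.
\]
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:rank} it suffices to show that, modulo the radicals of $\mathcal{B}$, the left side is spanned by the $\alpha_\mu$ with $s_\mu=i$ and the right side by the $\alpha_\lambda^t$ with $s_\lambda=\dim X-\dim Y-i$.

Put $a_\lambda=\alpha_\lambda|_\eta$, $a^*_\lambda=\alpha^*_\lambda|_\eta$ and $T=\bigoplus_\lambda\mathbb{F}_p(s_\lambda)$. The composite $T\to M(X_L)\to T$ defined by the $a_\lambda$ and $a_\lambda^*$ is the identity: the entries with $s_\lambda=s_\mu$ are $\deg(a_\lambda a_\mu^*)=\delta_{\lambda\mu}$ by Lemma~\ref{lem:generic}(a), and the others vanish since there are no nonzero morphisms between Tate motives of different shifts. So $M(X_L)=T\oplus Q$, and $Q$ has no Tate summand because $|\Lambda|=\tau$. By Lemma~\ref{lem:blocks}(a), $Q$ is a sum of shifts of $M_{l',C}$ with $l'<l$, since $M_{l,C}=\mathbb{F}_p$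 is excluded. The varieties $X(p^{l'},C)$, $l'<l$, are anisotropic, so Lemma~\ref{lem:tate} applies to $Q$.

\emph{Step 1: the left side.} Let $\alpha\in\operatorname{Ch}_{\dim Y+i}(Z)$ and write $\alpha|_\eta=\sum_{s_\mu=i}c_\mu a_\mu+a'$ with $c_\mu\in\mathbb{F}_p$ and $a'\in\operatorname{Ch}_i(Q)$. For every $b\in\operatorname{Ch}^i(X_L)$ the number $\deg(a'b)$ is a composite $\mathbb{F}_p(i)\to Q\to\mathbb{F}_p(i)$, hence $0$. By \eqref{eq:formula}, $\alpha-\sum_{s_\mu=i}c_\mu\alpha_\mu$ lies in the left radical.

\emph{Step 2: a decomposition of $M(Z)$.} The right argument $z^t$ enters \eqref{eq:formula} through $\operatorname{pr}_{X*}z$, which is not determined by $z|_\eta$. We therefore need a description of $\operatorname{Ch}(Z)$ itself, a substitute for the Grassmann bundle theorem used in Section~\ref{sec:example}. For this we spread the splitting $T\subset M(X_L)$ over $Y$. Let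
\[
\varphi_\lambda=(q,\mathrm{id}_Z)_*(\alpha_\lambda)\colon M(Y)(s_\lambda)\to M(Z),\qquad\psi_\mu=(\mathrm{id}_Z,q)_*(\alpha^*_\mu)\colon M(Z)\to M(Y)(s_\mu),
\]
where $(q,\mathrm{id}_Z)\colon Z\to Y\times Z$ and $(\mathrm{id}_Z,q)\colon Z\to Z\times Y$. We claim that
\begin{equation}\label{eq:comp}
\psi_\mu\circ\varphi_\lambda=\Delta_*\bigl(q_*(\alpha_\lambda\alpha_\mu^*)\bigr),
\end{equation}
with $\Delta\colon Y\to Y\times Y$ the diagonal. Let $p_{12},p_{23},p_{13}$ be the projections of $Y\times Z\times Y$ and let $g=(q,\mathrm{id}_Z)\times\mathrm{id}_Y\colon Z\times Y\to Y\times Z\times Y$. Then $p_{12}^*\varphi_\lambda=g_*(\alpha_\lambda\times[Y])$ and $p_{23}\circ g=\mathrm{id}$. The projection formula for $g$, and then for $(\mathrm{id}_Z,q)$, which pulls $\alpha_\lambda\times[Y]$ back to $\alpha_\lambda$, gives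
\[
p_{12}^*\varphi_\lambda\cdot p_{23}^*\psi_\mu=g_*\bigl((\alpha_\lambda\times[Y])\cdot(\mathrm{id}_Z,q)_*\alpha^*_\mu\bigr)=\bigl(g\circ(\mathrm{id}_Z,q)\bigr)_*(\alpha_\lambda\alpha_\mu^*).
\]
Since $p_{13}\circ g\circ(\mathrm{id}_Z,q)=(q,q)=\Delta\circ q$, applying $p_{13*}$ gives \eqref{eq:comp}.

The class $q_*(\alpha_\lambda\alpha_\mu^*)$ lies in $\operatorname{Ch}_{\dim Y+s_\lambda-s_\mu}(Y)$. It is $0$ if $s_\lambda>s_\mu$, and $\delta_{\lambda\mu}[Y]$ if $s_\lambda=s_\mu$; moreover $\Delta_*[Y]$ is the identity of $M(Y)$. So the matrix $(\psi_\mu\circ\varphi_\lambda)$ is block triangular with identity blocks on the diagonal, hence invertible, and the $\varphi_\lambda$ define a decomposition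
\[
M(Z)\cong\bigoplus_\lambda M(Y)(s_\lambda)\oplus Q'.
\]
By the projection formula, $(\varphi_\lambda)_*(x)=q^*(x)\cdot\alpha_\lambda$ for $x\in\operatorname{Ch}(Y)$. Hence every $z\in\operatorname{Ch}_{\dim X-i}(Z)$ has the form
\begin{equation}\label{eq:z}
z=\sum_\lambda q^*(x_\lambda)\cdot\alpha_\lambda+z',\qquad x_\lambda\in\operatorname{Ch}^{j_\lambda}(Y),\quad z'\in\operatorname{Ch}_{\dim X-i}(Q'),
\end{equation}
where $j_\lambda=\dim Y+s_\lambda-\dim X+i$.

\emph{Step 3: $(z')^t$ lies in the right radical.} We first show that $Q'$ is a sum of shifts of $M_{l',D}$ with $l'<l$. By Lemma~\ref{lem:blocks}(a), $Q'$ is a sum of shifts of motives $M_{l',D}$. If some $l'\ge l$ occurred, $Q'_L$ would have a Tate summand by Lemma~\ref{lem:blocks}(b), because $\operatorname{ind}D_L=p^l$. But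
\[
M(Z_L)\cong M(Y_L)\otimes(T\oplus Q)\cong\bigoplus_\lambda M(Y_L)(s_\lambda)\oplus(M(Y_L)\otimes Q),
\]
so $Q'_L\cong M(Y_L)\otimes Q$ by (F1). This is a summand of a sum of shifts of motives of the anisotropic varieties $Y_L\times X(p^{l'},C)$, $l'<l$, and it has no Tate summand by Lemma~\ref{lem:tate}.

Consequently the identity of $Q'$ factors through a finite sum of shifts of $M(X_{l'})$ with $l'<l$. So $z'$ is a sum of classes $\gamma_*(w)=\operatorname{pr}_{Z*}(\gamma\cdot(w\times[Z]))$ with $w\in\operatorname{Ch}(X_{l'})$ and $\gamma\in\operatorname{Ch}(X_{l'}\times Z)$. Pushing forward from $X_{l'}\times Y\times X$ to $X$ through $X_{l'}\times X$, we see that $\operatorname{pr}_{X*}z'$ is a sum of push-forwards of classes $u\in\operatorname{Ch}(X_{l'}\times X)$. For $a\in\operatorname{Ch}_i(X_L)$, the projection formula shows that $\deg(a\cdot(\operatorname{pr}_{X*}z')_L)$ is a sum of degrees of $0$-cycles $([X_{l'}]_L\times a)\cdot u_L$ on $(X_{l'}\times X)_L$. This variety is anisotropic because $\operatorname{ind}D_L=p^l>p^{l'}$. By \eqref{eq:formula}, $\mathcal{B}(\alpha,(z')^t)=0$ for all $\alpha$.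

\emph{Step 4: $(q^*(x)\cdot\alpha_\lambda)^t$ lies in the right radical if $x\in\operatorname{Ch}^j(Y)$ with $j=j_\lambda>0$.} By Step~1 it suffices to pair with $\alpha_\mu$, $s_\mu=i$. By \eqref{eq:formula} and the projection formula for the two projections of $Z_L=Y_L\times X_L$,
\[
\mathcal{B}\bigl(\alpha_\mu,(q^*(x)\alpha_\lambda)^t\bigr)=\deg\bigl(([Y_L]\times a_\mu)\cdot q^*(x_L)\cdot(\alpha_\lambda)_L\bigr)=\deg(y\cdot x_L),
\]
where $y=q_*\bigl(([Y_L]\times a_\mu)\cdot(\alpha_\lambda)_L\bigr)\in\operatorname{Ch}_j(Y_L)$. This number is a value of the form $\mathcal{B}'$ attached to the triple $(Y,Y,j)$ in place of $(Y,X,i)$. Indeed, let $\tilde y\in\operatorname{Ch}_{\dim Y+j}(Y\times Y)$ restrict to $y$ on the generic fiber of the first projection, and consider $\Delta_*(x)\in\operatorname{Ch}_{\dim Y-j}(Y\times Y)$, which is symmetric and has push-forward $x$ under both projections. Then $\mathcal{B}'(\tilde y,\Delta_*(x))=\deg(y\cdot x_L)$ by \eqref{eq:formula}. The rank of $\mathcal{B}'$ is $n_{l,j}(X_l)$ by Proposition~\ref{prop:rank}, and this is $0$ for $j>0$ by Proposition~\ref{prop:once}.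 So $\deg(y\cdot x_L)=0$.

\emph{Conclusion.} In \eqref{eq:z}, $x_\lambda=0$ if $j_\lambda<0$, and $x_\lambda$ is a scalar multiple of $[Y]$ if $j_\lambda=0$, that is, if $s_\lambda=\dim X-\dim Y-i$. By Steps 3 and 4 the transposes of all other terms lie in the right radical.
\end{proof}

The definition of an adapted family and the entries of the matrix involve only products, pull-backs and push-forwards along projections, together with the number $\tau$. This gives a way to compare two algebras.

\begin{corollary}\label{cor:transfer}
Let $D$ and $D'$ be central division algebras of the same degree $p^n$ over fields $F$ and $F'$. Put $X'=X(\underline d;D')$ and $Y'=X(p^l,D')$. Suppose that for every finite product $P$ of copies of $X$ and $Y$, with corresponding product $P'$ of copies of $X'$ and $Y'$, a graded unital ring homomorphism $\sigma\colon\operatorname{Ch}(P)\to\operatorname{Ch}(P')$ is given, and that these maps commute with pull-back and push-forward along projections and permutations of factors. Then $n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D')$ for all $i$.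
\end{corollary}

\begin{proof}
Let $(\alpha_\lambda,\alpha^*_\lambda)_{\lambda\in\Lambda}$ be an adapted family for $D$. Applying $\sigma$ to $q_*(\alpha_\lambda\alpha_\mu^*)=\delta_{\lambda\mu}[Y]$ gives the same relations for $(\sigma\alpha_\lambda,\sigma\alpha^*_\lambda)$, since $\sigma[Y]=[Y']$. By \eqref{eq:tau} the number $\tau$ is the same for $D$ and $D'$, so the new family is adapted for $D'$. The maps $\sigma$ commute with transposition and composition of correspondences and preserve multiplicities, so the matrices of Proposition~\ref{prop:matrix} for $D$ and $D'$ coincide.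
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and \ref{thm:B}}\label{sec:AB}

Let $D_K$ be division. Extension of scalars $\operatorname{Ch}(P)\to\operatorname{Ch}(P_K)$ satisfies the hypotheses of Corollary~\ref{cor:transfer} with $D'=D_K$. Hence
\begin{equation}\label{eq:equal}
n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D_K)\qquad\text{for all }l,i,\underline d,
\end{equation}
which is the first assertion of Theorem~\ref{thm:B}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:upper}, $(M_{l,D})_K\cong M_{l,D_K}\oplus M'_l$ for some motive $M'_l$. Let $X=X_m$ and $n_{l,i}=n_{l,i}(X)$. By \eqref{eq:equal}, and by extension of scalars in \eqref{eq:decomp},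
\[
\bigoplus_{l,i}M_{l,D_K}(i)^{\oplus n_{l,i}}\cong M(X_K)\cong\bigoplus_{l,i}M_{l,D_K}(i)^{\oplus n_{l,i}}\oplus\bigoplus_{l,i}M'_l(i)^{\oplus n_{l,i}}.
\]
By the Krull--Schmidt property the last sum is zero. Since $n_{m,0}\ge1$, we get $M'_m=0$, so $(M_{m,D})_K\cong M_{m,D_K}$ is indecomposable.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:blocks}(a) the indecomposable summands of $M(Z)$ are of the form $M_{l,D}(i)$. By Theorem~\ref{thm:A} they become the indecomposable motives $M_{l,D_K}(i)$, which are pairwise non-isomorphic for distinct $(l,i)$ by Lemma~\ref{lem:blocks}(d).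
\end{proof}

The hypothesis that $D_K$ is division enters when Proposition~\ref{prop:matrix} is applied over $K$. It is used through (F3), which keeps the number $\tau$ unchanged and the lower varieties anisotropic over $K(Y)$, and through Proposition~\ref{prop:once}.

\section{Fields that lower the index: proof of Theorem~\ref{thm:C}}\label{sec:C}

Let $m<n$. If $D_K$ is division, $(M_{m,D})_K$ is indecomposable by Theorem~\ref{thm:A}. In general, by \eqref{eq:upper} and Lemma~\ref{lem:blocks}(a), the motive $(M_{m,D})_K$ contains $U((X_m)_K)\cong M_{\min(m,e),B}$ as a summand. Suppose $e<n$. If $e<m$, this summand is $M_{e,B}=\mathbb{F}_p$, of rank $1$, while $\operatorname{rk}M_{m,D}\ge p^{n-m}>1$ by Proposition~\ref{prop:once}; so it is proper. If $e\ge m$, then $v_p(\operatorname{rk}M_{m,B})=e-m<n-m=v_p(\operatorname{rk}M_{m,D})$ by Proposition~\ref{prop:once}, so the summand $M_{m,B}$ is proper. In both cases $(M_{m,D})_K$ is decomposable.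

It remains to prove the displayed decomposition for $e\ge m$. We locate the copies of $M_{m,B}$ by the Tate motives that they produce over $K'=K(X(p^m,B))$, where the index is $p^m$ by (F3). By Lemma~\ref{lem:blocks}, $M(X_m)_K$ is a sum of shifts of $M_{l',B}$ with $l'\le m$, and those with $l'<m$ have no Tate summand over $K'$. We record a finite collection of shifts $i$ by the Laurent polynomial $\sum t^i$ and put $u=t^{p^{2m}}$. By Lemma~\ref{lem:count}(b) with $r=p^{n-m}$, the Tate summands of $M(X_m)_{K'}$ are recorded by $1+u+\dots+u^{p^{n-m}-1}$. By Proposition~\ref{prop:once} for $B$, the Tate summands of $(M_{m,B})_{K'}$ are those of $M(X(p^m,B))_{K'}$, recorded by $1+u+\dots+u^{p^{e-m}-1}$. If $f(t)$ records the shifts of $M_{m,B}$ in $M(X_m)_K$, the first polynomial is the product of $f$ and the second, so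
\[
f(t)=\frac{1-u^{p^{n-m}}}{1-u^{p^{e-m}}}=\sum_{k=0}^{p^{n-e}-1}u^{kp^{e-m}}=\sum_{k=0}^{p^{n-e}-1}t^{p^{m+e}k}.
\]
By Proposition~\ref{prop:once}, $M(X_m)$ is the sum of $M_{m,D}$ and of shifts of $M_{l',D}$ with $l'<m$. The latter have no Tate summand over $K'$ by Lemma~\ref{lem:blocks}(b), whereas $M_{m,B}$ has one; so over $K$ they contain no shift of $M_{m,B}$. Hence all the copies of $M_{m,B}$ recorded by $f$ lie in $(M_{m,D})_K$, and its other summands are shifts of $M_{l',B}$ with $l'<m$. This proves Theorem~\ref{thm:C}.

For $m=0$ there are no lower terms, and the theorem reads $M(X(1,D_K))\cong\bigoplus_{k}M(X(1,B))(p^ek)$ with $0\le k<p^{n-e}$. This is the decomposition (F4) for $D_K=M_{p^{n-e}}(B)$.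

\section{Specialization and the generic algebra: proof of Theorem~\ref{thm:D}}\label{sec:D}

Two division algebras of degree $p^n$ over unrelated fields cannot be compared by extension of scalars alone. We connect each of them to one generic algebra by a chain of discrete valuation rings, along which Corollary~\ref{cor:transfer} applies again. Recall that an Azumaya algebra of degree $N$ over a local ring $R$ with residue field $\kappa$ is an $R$-algebra $\mathcal{D}$, free of finite rank as a module, such that $\mathcal{D}_\kappa$ is central simple of degree $N$; \'etale locally it is isomorphic to $M_N(R)$.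

\begin{lemma}\label{lem:dvr}
Let $R$ be a discrete valuation ring with fraction field $L$ and residue field $\kappa$, and let $\mathcal{D}$ be an Azumaya $R$-algebra of degree $p^n$ with $\mathcal{D}_\kappa$ division. Then $\mathcal{D}_L$ is division, and $n_{l,i}(\underline d;\mathcal{D}_L)=n_{l,i}(\underline d;\mathcal{D}_\kappa)$ for all $l,i,\underline d$.
\end{lemma}

\begin{proof}
Let $X(\underline d;\mathcal{D})$ be the scheme of flags of right ideals that are locally direct summands. It is closed in a flag scheme of the $R$-module $\mathcal{D}$, hence projective over $R$; it is \'etale locally a flag scheme of $R^{p^n}$, hence smooth over $R$; and its fibers are $X(\underline d;\mathcal{D}_L)$ and $X(\underline d;\mathcal{D}_\kappa)$. If $\operatorname{ind}\mathcal{D}_L=p^s<p^n$, then $X(p^s,\mathcal{D})$ has an $L$-point, hence an $R$-point by the valuative criterion of properness, hence a $\kappa$-point. This is a proper nonzero right ideal of the division algebra $\mathcal{D}_\kappa$, a contradiction.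

For a smooth $R$-scheme $\mathcal{P}$ of finite type, the specialization map $\sigma\colon\operatorname{Ch}(\mathcal{P}_L)\to\operatorname{Ch}(\mathcal{P}_\kappa)$ of \cite[\S 20.3]{Ful} sends the class of a subvariety of $\mathcal{P}_L$ to the class of the special fiber of its closure in $\mathcal{P}$. These maps are graded unital ring homomorphisms and commute with proper push-forward and flat pull-back. We apply them to the products over $R$ of copies of $X(\underline d;\mathcal{D})$ and $X(p^l,\mathcal{D})$, and conclude by Corollary~\ref{cor:transfer}.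
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
\emph{Reduction to characteristic $0$.} If $\operatorname{char}F>0$, let $R$ be a Cohen ring for $F$, that is, a complete discrete valuation ring of characteristic $0$ with residue field $F$. Since $R$ is complete, $D$ lifts to an Azumaya $R$-algebra $\mathcal{D}$ (Grothendieck). By Lemma~\ref{lem:dvr} the generic fiber of $\mathcal{D}$ is a division algebra over a field of characteristic $0$ with the same numbers $n_{l,i}$ as $D$.

\emph{The generic algebra.} Let $N=p^n$. Fix an embedding of $\mathrm{PGL}_N$ in some $\mathrm{GL}_s$ over $\mathbb{Q}$ and let $V=\mathrm{GL}_s/\mathrm{PGL}_N$, a smooth geometrically integral (not projective) variety over $\mathbb{Q}$. Since $\mathrm{PGL}_N=\operatorname{Aut}(M_N)$, the $\mathrm{PGL}_N$-torsor $\mathrm{GL}_s\to V$ defines an Azumaya algebra $\mathcal{A}$ of degree $N$ on $V$. Let $D^{\mathrm{gen}}=\mathcal{A}_{\mathbb{Q}(V)}$; it depends only on $N$ and on the fixed embedding. Let $\operatorname{char}F=0$. In the exact sequence of pointed sets $V(F)\to H^1(F,\mathrm{PGL}_N)\to H^1(F,\mathrm{GL}_s)=1$ the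 first map sends a point $y$ to the class of the fiber over $y$, that is, of $\mathcal{A}_y$. So there is $y\in V(F)$ with $\mathcal{A}_y\cong D$. (If $\mathrm{PGL}_N$ is embedded by its conjugation action on $M_N$, then $V(F)$ is the set of algebra structures on $F^{N^2}$ that become isomorphic to $M_N$ over $\bar F$, and $y$ is the multiplication table of $D$ in a basis.)

\emph{The chain of valuations.} Let $O$ be the local ring of $V_F$ at $y$. It is regular with residue field $F$; let $t_1,\dots,t_b$ be a regular system of parameters. The rings $O_a=O/(t_1,\dots,t_a)$ are regular local rings, hence domains; put $L_a=\operatorname{Frac}O_a$, so that $L_0=F(V)$ and $L_b=F$. For $a<b$, the ideal $(t_{a+1})\subset O_a$ is a nonzero principal prime ideal with quotient $O_{a+1}$, so the localization of $O_a$ at it is a discrete valuation ring with fraction field $L_a$ and residue field $L_{a+1}$. The restriction of $\mathcal{A}$ to it has fibers $\mathcal{A}_{L_a}$ and $\mathcal{A}_{L_{a+1}}$. Starting from $\mathcal{A}_{L_b}\cong D$ and applying Lemma~\ref{lem:dvr} for $a=b-1,\dots,0$, we find that $\mathcal{A}_{L_0}=(D^{\mathrm{gen}})_{F(V)}$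 is division with the same numbers $n_{l,i}$ as $D$. Then $D^{\mathrm{gen}}$ is division, and \eqref{eq:equal} for the extension $F(V)/\mathbb{Q}(V)$ gives $n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D^{\mathrm{gen}})$. The right side depends only on $p,n,\underline d,l,i$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bro} Brosnan, Invent. Math., 2005.

\bibitem{CGM} Chernousov, Gille, Merkurjev, Duke Math. J., 2005.

\bibitem{CM} Chernousov, Merkurjev, Transform. Groups, 2006.

\bibitem{Ful} Fulton, \emph{Intersection Theory}.

\bibitem{KarCell} Karpenko, \emph{Cohomology of relative cellular spaces and of isotropic flag varieties}, 2000.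

\bibitem{KarUpper} Karpenko, \emph{Upper motives of algebraic groups and incompressibility of Severi--Brauer varieties}, J. reine angew. Math. 677 (2013).

\bibitem{Zh} Maksim Zhykhovich, \emph{Decompositions of motives of generalized Severi-Brauer varieties}, arXiv:1110.1023 (2011).

\end{thebibliography}
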